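\title{The K\"unneth map in $K(1)$-local $K$-theory of Azumaya algebras: a counterexample}

\begin{abstract}
Let $p$ be a prime, $X$ a quasi-compact quasi-separated scheme on which $p$ is invertible, and $A,A'$ Azumaya algebras over $X$ whose Brauer classes are $p$-power torsion. We show that the K\"unneth map $K(A)\otimes_{K(X)}K(A')\to K(A\otimes_XA')$ need not be a $K(1)$-local equivalence. For every $p$ we construct a counterexample of degree $p$, with $A'=A^{\mathrm{op}}$, over the affine scheme obtained from $(SL_2/\mu_p)\times\mathbb{A}^1$ by collapsing the fibers over $0$ and $1$ to one point. The obstruction is a monodromy operator that is nilpotent on perfect modules. For this family of algebras we determine exactly when the K\"unneth map is a $K(1)$-local equivalence, we find cases where it is one although no finite \'etale cover splits the algebra, and we give a counterexample over a smooth affine $\mathbb{Z}[1/p]$-scheme.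
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
Fix a prime $p$ and let $K(1)$ be the first Morava $K$-theory at $p$. Let $X$ be a quasi-compact quasi-separated (qcqs) scheme. Azumaya algebras and the Brauer group $\operatorname{Br}(X)$ are understood in the derived sense (Section~\ref{sec:linear}). For an Azumaya algebra $A$ over $X$, let $K(A)$ be the algebraic $K$-theory spectrum of the stable $\infty$-category $\operatorname{Perf}(A)$ of perfect $A$-modules; it is a module over the commutative ring spectrum $K(X)$. For two Azumaya algebras $A,A'$ one has $\operatorname{Perf}(A\otimes_XA')\simeq\operatorname{Perf}(A)\otimes_{\operatorname{Perf}(X)}\operatorname{Perf}(A')$, and the lax symmetric monoidal structure of $K$-theory on $X$-linear stable $\infty$-categories gives the \emph{K\"unneth map}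
\begin{equation}\label{eq:kunneth}
K(A)\otimes_{K(X)}K(A')\longrightarrow K(A\otimes_XA').
\end{equation}
On $K_0$ it sends $[N]\otimes[N']$ to $[N\otimes_XN']$. We call $A$ \emph{$p$-power torsion} if its class in $\operatorname{Br}(X)$ is $p$-primary torsion. The following problem is taken from \cite{Ramzi}.

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a qcqs scheme on which $p$ is invertible, and let $A,A'$ be $p$-power torsion Azumaya algebras over $X$. Is the K\"unneth map \eqref{eq:kunneth} a $K(1)$-local equivalence?}
\medskip

The category $\operatorname{Perf}(A)$ is invertible for the tensor product of $X$-linear categories, with inverse $\operatorname{Perf}(A^{\mathrm{op}})$. The K\"unneth map measures whether $K$-theory remembers this. A positive answer would make $L_{K(1)}K(A)$ an invertible $K(1)$-local module over $L_{K(1)}K(X)$, and $[A]\mapsto L_{K(1)}K(A)$ a homomorphism from the $p$-primary torsion of $\operatorname{Br}(X)$ to the Picard group of such modules.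

If the class of $A$ is trivial, \eqref{eq:kunneth} is an equivalence. In general it is not one before localization. Take the quaternions $\mathbb{H}$ over $X=\operatorname{Spec}\mathbb{R}$ and $A'=\mathbb{H}^{\mathrm{op}}$. On $\pi_0$ the map is $\mathbb{Z}\to\mathbb{Z}$, and it sends the generator $[\mathbb{H}]\otimes[\mathbb{H}^{\mathrm{op}}]$ to $[M_4(\mathbb{R})]=4\,[\mathbb{R}^4]$. After $K(1)$-localization at $p=2$ this defect disappears, because $\mathbb{H}$ is split by the $\mathbb{Z}/2$-Galois cover $\operatorname{Spec}\mathbb{C}$ and the following result is known.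

\begin{theorem}[known]\label{thm:known}
Let $X$ be a qcqs scheme on which $p$ is invertible, and let $A$ be an Azumaya algebra over $X$ whose pullback to $X\times_{\operatorname{Spec}\mathbb{Z}[1/p]}\operatorname{Spec}\mathbb{Z}[1/p,\zeta_{p^\infty}]$ is split by a $G$-Galois cover for some finite $p$-group $G$. Then for every $X$-linear stable $\infty$-category $C$ the map
\[
K(A)\otimes_{K(X)}K(C)\longrightarrow K\bigl(\operatorname{Perf}(A)\otimes_{\operatorname{Perf}(X)}C\bigr)
\]
is a $K(1)$-local equivalence.
\end{theorem}

We say that $A$ has the \emph{K\"unneth property} if the conclusion of Theorem~\ref{thm:known} holds. Not every $p$-power torsion Azumaya algebra is split by a Galois cover as in the theorem, even for affine $X$, and the Question asks whether the torsion condition alone suffices. We show that it does not, for any prime $p$. Theorem~\ref{thm:known} is not used in the proofs.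

\subsection{The results}
Write $\mathbf{K}=L_{K(1)}K$. Let $F$ be an algebraically closed field of characteristic different from $p$, for instance $F=\mathbb{C}$. Our algebras are built from the following data: a smooth integral $F$-algebra $O$ of finite type, an invertible $O$-module $L$, a power $n\ge1$ of $p$, and an isomorphism $\varphi\colon L\otimes_OO^n\to O^n$. The formula $\sigma(x)=\varphi\circ(\mathrm{id}_L\otimes x)\circ\varphi^{-1}$ defines an $O$-algebra automorphism $\sigma$ of $M_n(O)$. Put
\begin{equation}\label{eq:BA}
\begin{aligned}
B&=\{f\in O[t]\;:\;f(0)=f(1)\in F\},\\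
A&=\{f\in M_n(O[t])\;:\;f(0)\in M_n(F),\ f(1)=\sigma(f(0))\}.
\end{aligned}
\end{equation}
With $Y=\operatorname{Spec}O$, the scheme $\operatorname{Spec}B$ is the cylinder $Y\times\mathbb{A}^1$ with $Y\times\{0\}$ and $Y\times\{1\}$ collapsed to a single point, and $A$ is a matrix algebra on the cylinder, glued to $M_n(F)$ by the identity at $t=0$ and by $\sigma$ at $t=1$. It is an Azumaya $B$-algebra of degree $n$ (Proposition~\ref{prop:azumaya}).

For the main example let $q=p^r$ with $r\ge1$, and give $\Gamma=F[a,b,c,d]/(ad-bc-1)=F[SL_2]$ the $\mathbb{Z}/q$-grading with $|a|=|c|=1$ and $|b|=|d|=-1$. Take $O=\Gamma_0$, so that $Y=SL_2/\mu_q$, and take $L=\Gamma_j$ and $n=q$. An isomorphism $\varphi$ exists by Lemma~\ref{lem:graded}; we choose one, and all statements hold for every choice. Call the result $(B_q,A_{q,j})$.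

\begin{theorem}\label{thm:counter}
The algebra $A=A_{p,1}$ over $X=\operatorname{Spec}B_p$ is an Azumaya algebra of degree $p$, so its Brauer class is $p$-torsion, and the K\"unneth map $K(A)\otimes_{K(X)}K(A^{\mathrm{op}})\to K(A\otimes_XA^{\mathrm{op}})$ is not a $K(1)$-local equivalence.
\end{theorem}

So the answer to the Question is negative for every prime $p$. For the whole family \eqref{eq:BA} there is a sharp criterion.

\begin{theorem}\label{thm:criterion}
For data $(O,L,n,\varphi)$ and $B,A$ as in \eqref{eq:BA}, the following are equivalent:
\begin{enumerate}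
\item[(i)] the K\"unneth map for $(A,A^{\mathrm{op}})$ is a $K(1)$-local equivalence;
\item[(ii)] $K(A)\otimes_{K(B)}K(C)\to K(\operatorname{Perf}(A)\otimes_{\operatorname{Perf}(B)}C)$ is a $K(1)$-local equivalence for every $B$-linear $C$;
\item[(iii)] $[L]-1\in p\cdot\pi_0\mathbf{K}(O)$.
\end{enumerate}
For $A_{q,j}$ these conditions hold if and only if $p\mid j$.
\end{theorem}

The same family shows that the hypothesis of Theorem~\ref{thm:known} is not necessary for its conclusion.

\begin{theorem}\label{thm:etale}
Let $F=\mathbb{C}$ and $q\nmid j$. Then $A_{q,j}$ is split by no finite \'etale cover of $\operatorname{Spec}B_q$. Hence for $p\mid j$ and $q\nmid j$ (for example $q=p^2$, $j=p$) the algebra $A_{q,j}$ has the K\"unneth property although the hypothesis of Theorem~\ref{thm:known} fails.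
\end{theorem}

The scheme $\operatorname{Spec}B_p$ is pinched, but the failure does not come from the pinching.

\begin{theorem}\label{thm:smooth}
For each prime $p$ there are a smooth affine $\mathbb{Z}[1/p]$-scheme $Z$ and an Azumaya algebra $\mathcal{A}$ of degree $p$ on $Z$ such that, for every nonempty qcqs $\mathbb{Z}[1/p]$-scheme $S$, the K\"unneth map for $(\mathcal{A}_S,\mathcal{A}_S^{\mathrm{op}})$ over $Z_S$ is not a $K(1)$-local equivalence.
\end{theorem}

Section~\ref{sec:background} recalls the background, and Section~\ref{sec:node} explains the idea on the nodal curve. Sections~\ref{sec:permanence}--\ref{sec:sl2} prove Theorem~\ref{thm:counter}; they do not use excision. Sections~\ref{sec:converse}, \ref{sec:etale} and \ref{sec:smooth} prove Theorems~\ref{thm:criterion}, \ref{thm:etale} and \ref{thm:smooth}.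

\section{Background}\label{sec:background}

\subsection{Linear categories and Azumaya algebras}\label{sec:linear}
For $X$ qcqs, an \emph{$X$-linear category} is a small idempotent complete stable $\infty$-category with an exact action of $\operatorname{Perf}(X)$. Tensor products over $\operatorname{Perf}(X)$ are computed by passing to Ind-completions, tensoring over $D_{qc}(X)=\operatorname{Ind}\operatorname{Perf}(X)$, and taking compact objects. An \emph{Azumaya algebra} over $X$ is an algebra object $A$ of $\operatorname{Perf}(X)$ with nonzero fiber at every point and such that $A\otimes_XA^{\mathrm{op}}\to\operatorname{End}_X(A)$ is an equivalence. The category $\operatorname{Perf}(A)$ consists of the compact left $A$-modules in $D_{qc}(X)$. Two algebras have the same class in $\operatorname{Br}(X)$ if their categories of perfect modules are $X$-linearly equivalent, and $A$ is \emph{split} if $\operatorname{Perf}(A)\simeq\operatorname{Perf}(X)$. We call $A$ \emph{classical of degree $n$}, or just \emph{of degree $n$}, if it is a vector bundle of rank $n^2$ in degree $0$. We use four standard facts.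
\begin{enumerate}
\item[(A1)] $\operatorname{Perf}(A\otimes_XA^{\mathrm{op}})\simeq\operatorname{Perf}(X)$, $X$-linearly.
\item[(A2)] For $X'\to X$ with $X'$ qcqs, $\operatorname{Perf}(A)\otimes_{\operatorname{Perf}(X)}\operatorname{Perf}(X')\simeq\operatorname{Perf}(A_{X'})$. This follows by taking compact objects in $\operatorname{Mod}_A(D_{qc}(X))\otimes_{D_{qc}(X)}D_{qc}(X')\simeq\operatorname{Mod}_{A_{X'}}(D_{qc}(X'))$.
\item[(A3)] (Morita) For a commutative ring $D$, the functor $N\mapsto D^n\otimes_DN$ is a $D$-linear equivalence $\operatorname{Perf}(D)\simeq\operatorname{Perf}(M_n(D))$, with inverse $\operatorname{Hom}_{M_n(D)}(D^n,-)$.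
\item[(A4)] The class of an algebra of degree $n$ is killed by $n$. For $n$ invertible on $X$, the only case we need: such algebras are the \'etale torsors under $PGL_n=SL_n/\mu_n$, so their classes in $H^2_{\mathrm{et}}(X,\mathbb{G}_m)$ come from $H^2_{\mathrm{et}}(X,\mu_n)$.
\end{enumerate}

The lax symmetric monoidal structure consists of $K(X)$-linear maps $K(C)\otimes_{K(X)}K(C')\to K(C\otimes_{\operatorname{Perf}(X)}C')$ that are natural, associative and symmetric, and that reduce for $C=\operatorname{Perf}(X)$ to the identification $K(X)\otimes_{K(X)}K(C')\simeq K(C')$.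

We often compare maps by extension of scalars. If $R_0\to R_1$ is a map of commutative ring spectra, then $R_1$-linear maps $N\otimes_{R_0}R_1\to N'$ correspond to $R_0$-linear maps $N\to N'$; in particular an $R_1$-linear map $R_1\to N'$ is determined by an element of $\pi_0N'$. For instance, the structure map $K(A)\otimes_{K(X)}K(X')\to K(A_{X'})$ is $K(X')$-linear and restricts, by naturality, to the pullback map $K(A)\to K(A_{X'})$. It is therefore the $K(X')$-linear extension of the pullback map.

\subsection{$K(1)$-localization}
A map $f$ of spectra is a \emph{$K(1)$-local equivalence} if $K(1)\otimes f$ is an equivalence, and $L_{K(1)}$ is the corresponding localization; it is exact and symmetric monoidal. For a spectrum $N$ write $N/p=N\otimes\mathbb{S}/p$. If $N/p=0$, then $N$ is $K(1)$-acyclic, since $p$ acts both invertibly and by zero on $K(1)_*N$. Bounded above spectra are $K(1)$-acyclic, being filtered colimits of finite extensions of Eilenberg--MacLane spectra. The cofiber of the map from connective to nonconnective $K$-theory is bounded above, so both theories have the same localization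 $\mathbf{K}$, which is again lax symmetric monoidal.

Let $\mathbin{\widehat{\otimes}}$ denote the $K(1)$-localized tensor product. A relative tensor product $N\otimes_{R_0}N'$ is the colimit of the bar construction with terms $N\otimes R_0^{\otimes m}\otimes N'$, and $K(1)$-local equivalences are closed under tensor products and colimits. Hence $L_{K(1)}(N\otimes_{R_0}N')\simeq L_{K(1)}N\mathbin{\widehat{\otimes}}_{L_{K(1)}R_0}L_{K(1)}N'$, and \eqref{eq:kunneth} is a $K(1)$-local equivalence if and only if
\[
\mathbf{K}(A)\mathbin{\widehat{\otimes}}_{\mathbf{K}(X)}\mathbf{K}(A')\longrightarrow\mathbf{K}(A\otimes_XA')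
\]
is an equivalence. The same holds with an $X$-linear category $C$ in place of $\operatorname{Perf}(A')$.

\subsection{Modules over $k=\mathbf{K}(F)$}
By Suslin's theorem, $K(F)^\wedge_p\simeq ku^\wedge_p$ and $\pi_*(K(F)^\wedge_p)=\mathbb{Z}_p[\beta]$ with $|\beta|=2$. Localization inverts $\beta$, so the commutative ring spectrum $k:=\mathbf{K}(F)$ has $\pi_*k=\mathbb{Z}_p[\beta^{\pm1}]$. As $\pi_*k$ is torsion free, $\pi_*(k/p)=\mathbb{F}_p[\beta^{\pm1}]$, generated over $\pi_*k$ by the image of $1$. This is a graded field: every graded module over it is free. This computation is where we use that $F$ is algebraically closed of characteristic different from $p$, and the next lemma says that modulo $p$ one can do linear algebra with $k$-modules.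

\begin{lemma}\label{lem:kmod}
\begin{enumerate}
\item[(a)] The $K(1)$-localization of a $k$-module is its $p$-completion. Hence a $k$-module is $K(1)$-local if and only if it is $p$-complete, and a map of $k$-modules is a $K(1)$-local equivalence if and only if it is an equivalence modulo $p$.
\item[(b)] If $E$ is a commutative $k$-algebra and $N$ an $E$-module, then multiplication by $p$ on $N/p$ is null as a map of $E$-modules.
\item[(c)] Let $N$ be a $k$-module with $p\,\pi_*N=0$, and let $0\ne x\in\pi_0N$. Then there is a $k$-linear map $r\colon N\to k/p$ with $r_*(x)=1\in\pi_0(k/p)=\mathbb{F}_p$.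
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $E(1)$ be the first Johnson--Wilson theory. The spectrum $k$ is $K(1)$-local, hence $E(1)$-local. The localization $L_{E(1)}$ is smashing, so $k\otimes N$ is $E(1)$-local for every spectrum $N$, and a $k$-module $N$ is a retract of $k\otimes N$. On $E(1)$-local spectra $L_{K(1)}$ is $p$-completion, and a map induces an equivalence of $p$-completions exactly when it is an equivalence modulo $p$.

(b) Consider first $p\colon k/p\to k/p$ and the cofiber sequence $k\to k/p\to\Sigma k$. The composite $k\to k/p\xrightarrow{p}k/p$ is the element $p\cdot1=0$ of $\pi_0(k/p)$. So $p$ factors through a $k$-linear map $\Sigma k\to k/p$, which is an element of $\pi_1(k/p)=0$. In general $N/p=N\otimes_kk/p$, and we tensor this nullhomotopy with $N$.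

(c) The group $\pi_*N$ is a graded module over $\mathbb{F}_p[\beta^{\pm1}]$. Choose a basis $(x_\nu)$ that contains $x$ and has degrees $d_\nu\in\{0,1\}$. Since $px_\nu=0$, the map $x_\nu\colon\Sigma^{d_\nu}k\to N$ extends to $\Sigma^{d_\nu}k/p\to N$. The sum $\bigoplus_\nu\Sigma^{d_\nu}k/p\to N$ sends a basis of $\pi_*$ to a basis, so it is an equivalence. Invert it and project to the summand of $x$.
\end{proof}

\subsection{Regular schemes, Milnor squares, excision}\label{sec:milnor}
We use the following theorems of Quillen. For regular noetherian schemes, $K$-theory has Zariski Mayer--Vietoris squares, is homotopy invariant ($K(W)\simeq K(W\times\mathbb{A}^1)$), and has a cofiber sequence $K(W_0)\to K(W)\to K(W\setminus W_0)$ for a regular closed subscheme $W_0\subset W$, the first map being the pushforward. Also $K(\mathbb{P}^1_F)$ is a free $K(F)$-module on $1$ and $[\mathcal{O}(1)]$. All this persists after applying $L_{K(1)}$.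

A \emph{Milnor square} is a pullback of rings $H=H_1\times_{H_{12}}H_2$ in which $H_1\to H_{12}$ is surjective.

\emph{Milnor patching.} For commutative rings, base change is an equivalence from finitely generated projective $H$-modules to triples $(P_1,P_2,\alpha)$, where $P_i$ is finitely generated projective over $H_i$ and $\alpha\colon P_2\otimes_{H_2}H_{12}\to P_1\otimes_{H_1}H_{12}$ is an isomorphism. The inverse sends a triple to the fiber product $P$ of $P_1$ and $P_2$ along $\alpha$, and $P\otimes_HH_i\to P_i$ is an isomorphism. In particular a map of finitely generated projective $H$-modules is an isomorphism if it becomes one over $H_1$ and over $H_2$.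

\emph{Excision.} For possibly noncommutative $\mathbb{Z}[1/p]$-algebras, nonconnective $K$-theory modulo $p$ agrees with homotopy $K$-theory modulo $p$, and homotopy $K$-theory sends Milnor squares to pullback squares \cite{Weibel}. So the total fiber of the square of $K$-theory spectra vanishes modulo $p$ and is $K(1)$-acyclic: $\mathbf{K}$ sends Milnor squares of $\mathbb{Z}[1/p]$-algebras to pullback squares.

\section{The idea: monodromy around a node}\label{sec:node}

This section is motivation; the proofs do not depend on it. Take $O=F$ in \eqref{eq:BA}. Then $B_0=\{f\in F[t]:f(0)=f(1)\}$ is the ring of the nodal curve. Let $k'=\mathbf{K}(F[t])\simeq k$. By excision, $R_0=\mathbf{K}(B_0)$ is the case $\lambda=1$ of the following family of $R_0$-modules. For a unit $\lambda\in\pi_0(k)^\times=\mathbb{Z}_p^\times$ let $M_\lambda$ be the pullback of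
\[
k\xrightarrow{\ (1,1)\ }k\times k\xleftarrow{\ (\mathrm{ev}_0,\ \lambda\,\mathrm{ev}_1)\ }k'.
\]
It is the module of sections of a ``local system of rank one'' with monodromy $\lambda$ around the loop of the curve. Identify $k'$ with $k$. Then $M_\lambda$ is the fiber of $k\oplus k\to k\oplus k$, $(x,x')\mapsto(x-x',\,x-\lambda x')$. The first coordinate eliminates $x'$, so $M_\lambda$ is the fiber of $\lambda-1\colon k\to k$, up to sign. There are two cases.
\begin{itemize}
\item If $\lambda\not\equiv1\pmod p$, then $\lambda-1$ is a unit, $M_\lambda=0$, and $M_\lambda$ is not invertible over $R_0\simeq k\oplus\Sigma^{-1}k\neq0$.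
\item If $\lambda\equiv1\pmod p$, then $\lambda$ acts as the identity on $k/p$ by Lemma~\ref{lem:kmod}(b), and $M_\lambda/p\simeq R_0/p$.
\end{itemize}
So a module with all fibers free of rank one can fail to be invertible, and the obstruction is the monodromy modulo $p$. If $\lambda^n=1$ for a power $n$ of $p$, then $\lambda\equiv\lambda^n=1\pmod p$ and we are in the good case. This suggests a positive answer to the Question.

To realize monodromy by an Azumaya algebra we glue along the autoequivalence $L\otimes-$, which acts on $K$-theory by $\lambda=[L]$. Over $F$ every line bundle is trivial, so we replace the point by $Y=\operatorname{Spec}O$ and get $\lambda\in\pi_0E$, where $E=\mathbf{K}(O)$. The determinant of $\varphi$ trivializes $L^{\otimes n}$. So $\lambda^n=1$, and $(\lambda-1)^n=\lambda^n-1=0$ in the ring $\pi_0(E)/p$ of characteristic $p$: the torsion hypothesis makes the monodromy unipotent modulo $p$, but not trivial.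

Whether unipotence is enough depends on the gluing. If one glues $Y\times\{0\}$ to $Y\times\{1\}$, the operator $\lambda-1$ is an endomorphism of $E/p$, its iterates are the powers $(\lambda-1)^m$, and they vanish for $m\ge n$. If one collapses both copies of $Y$ to a point, as in \eqref{eq:BA}, the fiber at that point is $k$, and $\lambda-1$ is a map $k\to E$. It cannot be composed with itself; its iterates are the tensor powers
\[
(\lambda-1)^{\otimes m}\colon k\longrightarrow E\otimes_k\dots\otimes_kE .
\]
Modulo $p$ we are over a graded field, where tensor powers of a nonzero vector are nonzero. A functional $r\colon E/p\to k/p$ with $r(\lambda-1)=1$ plays the role of a loop with monodromy $\not\equiv1$, although $L$ has rank $1$ at every point of $Y$. The proof of Theorem~\ref{thm:counter} makes this precise: invertibility of $\mathbf{K}(A)$ forces $\mathbf{K}(A)/p$ to be built from finitely many copies of $\mathbf{K}(B)$, such modules have nilpotent monodromy, and it remains to find $L$ with $[L]-1\notin p\,\pi_0E$.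

\section{Invertibility and base change}\label{sec:permanence}

To compute the monodromy of $\mathbf{K}(A)$ we must know its base changes to the pinch point and to the cylinder. The K\"unneth hypothesis concerns only the pair $(A,A^{\mathrm{op}})$, so we first show that it controls all $X$-linear categories. Let $A$ be an Azumaya algebra on a qcqs scheme $X$. For an $X$-linear category $C$ write $A\otimes C=\operatorname{Perf}(A)\otimes_{\operatorname{Perf}(X)}C$. Put $R=\mathbf{K}(X)$, $M=\mathbf{K}(A)$, $M'=\mathbf{K}(A^{\mathrm{op}})$, and denote the structure maps by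
\[
u_C\colon M\mathbin{\widehat{\otimes}}_R\mathbf{K}(C)\to\mathbf{K}(A\otimes C),\qquad u'_C\colon M'\mathbin{\widehat{\otimes}}_R\mathbf{K}(C)\to\mathbf{K}(A^{\mathrm{op}}\otimes C).
\]

\begin{proposition}\label{prop:perm}
Suppose that $M\mathbin{\widehat{\otimes}}_RM'\to\mathbf{K}(A\otimes_XA^{\mathrm{op}})\simeq R$ is an equivalence. Then:
\begin{enumerate}
\item[(a)] $M$ is invertible among $K(1)$-local $R$-modules;
\item[(b)] $u_C$ is an equivalence for every $X$-linear $C$;
\item[(c)] for every map $X'\to X$ with $X'$ qcqs, the hypothesis and the statements (a), (b) hold for $A_{X'}$ over $X'$. In particular the K\"unneth map for $(A_{X'},A_{X'}^{\mathrm{op}})$ is a $K(1)$-local equivalence.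
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The hypothesis says that $M'$ is an inverse of $M$.

(b) We construct a left and a right inverse in the homotopy category; all tensor products of modules are $\mathbin{\widehat{\otimes}}_R$. By associativity, the composite
\[
M'\mathbin{\widehat{\otimes}}M\mathbin{\widehat{\otimes}}\mathbf{K}(C)\xrightarrow{\ M'\mathbin{\widehat{\otimes}}u_C\ }M'\mathbin{\widehat{\otimes}}\mathbf{K}(A\otimes C)\xrightarrow{\ u'_{A\otimes C}\ }\mathbf{K}(A^{\mathrm{op}}\otimes A\otimes C)
\]
equals the composite
\[
M'\mathbin{\widehat{\otimes}}M\mathbin{\widehat{\otimes}}\mathbf{K}(C)\longrightarrow\mathbf{K}(A^{\mathrm{op}}\otimes_XA)\mathbin{\widehat{\otimes}}\mathbf{K}(C)\longrightarrow\mathbf{K}(A^{\mathrm{op}}\otimes A\otimes C).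
\]
In the latter, the first map is an equivalence by the hypothesis and symmetry, and the second is one by (A1) and unitality. So $M'\mathbin{\widehat{\otimes}}u_C$ has a left inverse. The functor $M'\mathbin{\widehat{\otimes}}-$ is an autoequivalence by (a), so $u_C$ has a left inverse.

Exchange the roles of $A$ and $A^{\mathrm{op}}$. For every $X$-linear $D$ the composite
\[
M\mathbin{\widehat{\otimes}}M'\mathbin{\widehat{\otimes}}\mathbf{K}(D)\xrightarrow{\ M\mathbin{\widehat{\otimes}}u'_D\ }M\mathbin{\widehat{\otimes}}\mathbf{K}(A^{\mathrm{op}}\otimes D)\xrightarrow{\ u_{A^{\mathrm{op}}\otimes D}\ }\mathbf{K}(A\otimes A^{\mathrm{op}}\otimes D)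
\]
is an equivalence, so $u_{A^{\mathrm{op}}\otimes D}$ has a right inverse. For $D=A\otimes C$ we have $A^{\mathrm{op}}\otimes D\simeq C$ by (A1), so $u_C$ has a right inverse by naturality.

(c) Put $R'=\mathbf{K}(X')$. By (A2) and (b) for $C=\operatorname{Perf}(X')$, the map $M\mathbin{\widehat{\otimes}}_RR'\to\mathbf{K}(A_{X'})$ is an equivalence. Let $C$ be $X'$-linear; by (A2), $A\otimes C\simeq\operatorname{Perf}(A_{X'})\otimes_{\operatorname{Perf}(X')}C$. Consider
\[
M\mathbin{\widehat{\otimes}}_R\mathbf{K}(C)\simeq(M\mathbin{\widehat{\otimes}}_RR')\mathbin{\widehat{\otimes}}_{R'}\mathbf{K}(C)\xrightarrow{\ \simeq\ }\mathbf{K}(A_{X'})\mathbin{\widehat{\otimes}}_{R'}\mathbf{K}(C)\longrightarrow\mathbf{K}(A\otimes C),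
\]
where the last map is the structure map over $X'$. The composite is $u_C$: both are induced by the pairing of $M$ with $\mathbf{K}(C)$ that pulls a perfect $A$-module back to $X'$ and tensors it with an object of $C$. Since $u_C$ is an equivalence, so is the structure map over $X'$. For $C=\operatorname{Perf}(A_{X'}^{\mathrm{op}})$ this is the hypothesis over $X'$.
\end{proof}

\section{Azumaya algebras on a pinched cylinder}\label{sec:construction}

Fix data $(O,L,n,\varphi)$ and let $B,A$ be as in \eqref{eq:BA}. Let $e\colon B\to F$ be the common value at $t=0,1$; let $g\colon B\to O[t]$, $s\colon F\to O$ and $\iota\colon O\to O[t]$ be the inclusions; and let $\mathrm{ev}_0,\mathrm{ev}_1\colon O[t]\to O$ be the evaluations. All are $F$-algebra maps, and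
\begin{equation}\label{eq:relations}
\mathrm{ev}_i\circ g=s\circ e,\qquad\mathrm{ev}_i\circ\iota=\mathrm{id}\qquad(i=0,1).
\end{equation}
We regard $F$, $O[t]$, $O$ and $O\times O$ as $B$-algebras through $e$, $g$, $se$ and $(se,se)$, and write $A_D=A\otimes_BD$. The ring $B$ is the pullback of $(\mathrm{ev}_0,\mathrm{ev}_1)\colon O[t]\to O\times O$ and $(s,s)\colon F\to O\times O$. The first map is surjective, since $x_0+(x_1-x_0)t\mapsto(x_0,x_1)$, so this is a Milnor square.

\begin{proposition}\label{prop:azumaya}
The ring $A$ is an Azumaya $B$-algebra of degree $n$, and its Brauer class is killed by $n$. The inclusion and the map $f\mapsto f(0)$ induce isomorphisms $A_{O[t]}\cong M_n(O[t])$ and $A_F\cong M_n(F)$. Identify $A_O=A_F\otimes_FO$ with $M_n(O)$, and let $V_F=F^n$, $V_O=O^n$, $V_{O[t]}=O[t]^n$ be the standard modules. Then, as $A_O$-modules,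
\begin{equation}\label{eq:twist}
V_F\otimes_FO=V_O,\qquad\mathrm{ev}_0^*V_{O[t]}\cong V_O,\qquad\mathrm{ev}_1^*V_{O[t]}\cong V_O\otimes_OL .
\end{equation}
\end{proposition}

\begin{proof}
By definition, $A$ is the fiber product of $M_n(O[t])$ and $M_n(F)$ along the automorphism $(\mathrm{id},\sigma)$ of $M_n(O)\times M_n(O)$. By Milnor patching, $A$ is finitely generated projective over $B$, and the two ring maps induce the stated isomorphisms. The map $A\otimes_BA^{\mathrm{op}}\to\operatorname{End}_B(A)$ between finitely generated projective modules becomes an isomorphism over $O[t]$ and over $F$, so it is an isomorphism. As $B\subset O[t]$ is a domain, $A$ has constant rank, which is $n^2$. The statement on the class is (A4).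

By \eqref{eq:relations}, $A_{O[t]}\otimes_{O[t],\mathrm{ev}_i}O=A\otimes_{B,se}O=A_F\otimes_FO$. Both outer terms are identified with $M_n(O)$. For $f\in A$, the element $f\otimes1$ is the matrix $f(i)$ on the left and $f(0)$ on the right. These elements span, so the isomorphism from right to left is the identity for $i=0$ and $\sigma$ for $i=1$. Hence $\mathrm{ev}_0^*V_{O[t]}$ is the standard module, and $\mathrm{ev}_1^*V_{O[t]}$ is $O^n$ with $x\in M_n(O)$ acting by $\sigma(x)$. The identity $\varphi((\mathrm{id}\otimes x)w)=\sigma(x)\varphi(w)$ says that $\varphi$ is an $M_n(O)$-linear isomorphism from $L\otimes V_O$ to this module.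
\end{proof}

The assumption that $n$ is a power of $p$ enters the proofs only here, to make the class $p$-power torsion. Put
\[
R=\mathbf{K}(B),\quad E=\mathbf{K}(O),\quad E'=\mathbf{K}(O[t]),\quad M=\mathbf{K}(A),\quad\lambda=[L]\in\pi_0E .
\]
The rings $R,E,E'$ are commutative $k$-algebras, and $\lambda$ is a unit. We denote the induced maps of $k$-algebras by the same letters, except that $\eta\colon k\to E$ is the unit map induced by $s$. Since $O$ is regular, $\iota\colon E\to E'$ is an equivalence, and by \eqref{eq:relations} so are $\mathrm{ev}_0,\mathrm{ev}_1\colon E'\to E$. By (A3), for $D=F,O,O[t]$ the module $\mathbf{K}(A_D)$ is free of rank one over $\mathbf{K}(D)$ on the class $[V_D]$; we use this to identify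
\begin{equation}\label{eq:morita}
\mathbf{K}(A_F)=k,\qquad\mathbf{K}(A_O)=E,\qquad\mathbf{K}(A_{O[t]})=E'.
\end{equation}
For a commutative $B$-algebra $D$ write $u_D=u_{\operatorname{Perf}(D)}$, and let $\bar u_D\colon M\otimes_R\mathbf{K}(D)\to\mathbf{K}(A_D)$ be the structure map before completion. By Lemma~\ref{lem:kmod}(a), $u_D$ is an equivalence if and only if $\bar u_D/p$ is one.

\begin{lemma}\label{lem:square}
\begin{enumerate}
\item[(a)] Under \eqref{eq:morita}, the base change map $\mathbf{K}(A_F)\to\mathbf{K}(A_O)$ is $\eta$, as a $k$-linear map. The base change maps $(\mathrm{ev}_i)_*\colon\mathbf{K}(A_{O[t]})\to\mathbf{K}(A_O)$ are $\mathrm{ev}_0$ for $i=0$ and $\lambda\cdot\mathrm{ev}_1$ for $i=1$, as $E'$-linear maps, where $E'$ acts on the target through $\mathrm{ev}_i$.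
\item[(b)] For $i=0,1$ the square
\begin{equation}\label{eq:square}
\begin{array}{ccc}
M\otimes_RE'&\xrightarrow{\ \bar u_{O[t]}\ }&\mathbf{K}(A_{O[t]})\\[3pt]
{\scriptstyle M\otimes_R\mathrm{ev}_i}\Big\downarrow& &\Big\downarrow{\scriptstyle(\mathrm{ev}_i)_*}\\[5pt]
M\otimes_RE&\xrightarrow{\ \ \bar u_O\ \ }&\mathbf{K}(A_O)
\end{array}
\end{equation}
commutes $E'$-linearly, with $E'$ acting on the bottom row through $\mathrm{ev}_i$. Its vertical maps are equivalences.
\item[(c)] Under $M\otimes_RE\simeq(M\otimes_Rk)\otimes_kE$ and \eqref{eq:morita}, the map $\bar u_O$ is $\bar u_F\otimes_kE$.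
\item[(d)] If $u_F$ is an equivalence, then so are $u_O$, $u_{O\times O}$ and $u_{O[t]}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each map is linear over a ring over which its source is free of rank one, so it is determined by the image of the generator, and \eqref{eq:twist} gives these images.

(b) Both composites are $E'$-linear, so they are determined by their $R$-linear restrictions to $M$. Both restrictions are induced by base change of perfect modules along $\mathrm{ev}_ig=se$, once through $A_{O[t]}$ and once directly. The vertical maps are equivalences because $\mathrm{ev}_i\colon E'\to E$ is an equivalence and $\lambda$ is a unit.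

(c) The composite $(M\otimes_Rk)\otimes_kE\to\mathbf{K}(A_F)\otimes_kE\to\mathbf{K}(A_O)$ and the map $\bar u_O$ are both the $E$-linear extension of the base change map $M\to\mathbf{K}(A_O)$. By (a), the second map of the composite is the $E$-linear extension of $\eta$, that is, the identification $k\otimes_kE=E$.

(d) If $\bar u_F/p$ is an equivalence, then so is $\bar u_O/p$ by (c), and so is $\bar u_{O[t]}/p$ by (b). Finally $u_{O\times O}=u_O\times u_O$.
\end{proof}

\section{The monodromy obstruction}\label{sec:monodromy}

We prove that (i) implies (iii) in Theorem~\ref{thm:criterion}. The difficulty is that invertibility of $M$ is a property of the $R$-module structure, which we do not know explicitly. We therefore define a monodromy operator for \emph{every} $R$-module, show that it is nilpotent on modules built from finitely many copies of $R$, and compute it for $M/p$.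

\subsection{The operator $\delta$}
By \eqref{eq:relations}, both $\mathrm{ev}_0$ and $\mathrm{ev}_1$ are maps of $B\otimes_FO$-algebras $O[t]\to O$, for the structures $(g,\iota)$ on $O[t]$ and $(se,\mathrm{id})$ on $O$. So $\mathrm{ev}_0,\mathrm{ev}_1\colon E'\to E$ are equivalences of $R\otimes_kE$-modules, and
\[
\vartheta=\mathrm{ev}_1\circ\mathrm{ev}_0^{-1}
\]
is an automorphism of the $R\otimes_kE$-module $E$. As a map of $E$-modules $\vartheta$ is the identity, because $\iota$ is an $E$-linear inverse of both $\mathrm{ev}_0$ and $\mathrm{ev}_1$. But $\iota$ is not a map of $B$-algebras, and the monodromy is carried by the $R$-linear structure of $\vartheta$.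

For an $R$-module $N$ let $N_0=N\otimes_{R,e}k$ be its fiber at the pinch point. Since $R$ acts on $E$ through $\eta e$, we have $N\otimes_RE\simeq N_0\otimes_kE$. Define an $E$-linear automorphism $\theta_N=N\otimes_R\vartheta$ of $N_0\otimes_kE$ and a $k$-linear map
\[
\delta_N=(\theta_N-\mathrm{id})\circ(N_0\otimes\eta)\colon N_0\longrightarrow N_0\otimes_kE .
\]
This is a natural transformation of exact functors $\operatorname{Mod}_R\to\operatorname{Mod}_k$. It satisfies $\delta_{\Sigma N}=\Sigma\delta_N$ and $\delta_{N/p}=\delta_N/p$, and $\delta_R=0$ because $\theta_R=\vartheta$ is $E$-linearly the identity. Write $E^{\otimes m}$ for the $m$-fold tensor power over $k$, and define iterates by $\delta_N^{(0)}=\mathrm{id}$ and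
\[
\delta_N^{(m+1)}=(\delta_N\otimes E^{\otimes m})\circ\delta_N^{(m)}\colon N_0\longrightarrow N_0\otimes_kE^{\otimes(m+1)} .
\]
They are natural in $N$, and
\begin{equation}\label{eq:iterate}
\delta_N^{(l+m)}=(\delta_N^{(l)}\otimes E^{\otimes m})\circ\delta_N^{(m)} .
\end{equation}
Indeed, by induction on $l$, $\delta^{(l+1+m)}_N=(\delta_N\otimes E^{\otimes(l+m)})(\delta_N^{(l)}\otimes E^{\otimes m})\delta_N^{(m)}=(\delta_N^{(l+1)}\otimes E^{\otimes m})\delta_N^{(m)}$.

Recall that the \emph{thick subcategory} generated by an object is the smallest full subcategory that contains it and is closed under shifts, extensions in fiber sequences, and retracts.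

\begin{lemma}\label{lem:nilpotent}
If $N$ lies in the thick subcategory of $\operatorname{Mod}_R$ generated by $R$, then $\delta_N^{(m)}=0$ for some $m$.
\end{lemma}

\begin{proof}
The class of $N$ with this property contains $R$ and is closed under shifts. It is closed under retracts: if $N\xrightarrow{i}N'\xrightarrow{r}N$ is the identity, then $\delta_N^{(m)}=(r_0\otimes E^{\otimes m})\,\delta^{(m)}_{N'}\,i_0$ by naturality. Let $N'\xrightarrow{f}N\xrightarrow{f'}N''$ be a fiber sequence with $\delta_{N'}^{(l)}=0$ and $\delta_{N''}^{(m)}=0$. By naturality $(f'_0\otimes E^{\otimes m})\,\delta_N^{(m)}=\delta_{N''}^{(m)}f'_0=0$, so $\delta_N^{(m)}=(f_0\otimes E^{\otimes m})\,\ell$ for some $\ell\colon N_0\to N'_0\otimes_kE^{\otimes m}$. By \eqref{eq:iterate} and naturality,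
\[
\delta_N^{(l+m)}=(\delta_N^{(l)}\otimes E^{\otimes m})(f_0\otimes E^{\otimes m})\,\ell=(f_0\otimes E^{\otimes(l+m)})(\delta_{N'}^{(l)}\otimes E^{\otimes m})\,\ell=0.\qedhere
\]
\end{proof}

\subsection{Finiteness modulo $p$}
An invertible object of $\operatorname{Mod}_R$ lies in the thick subcategory generated by $R$ because the unit is a compact generator. Among $p$-complete modules sums are completed, so we work with $R/p$ instead of the unit. This is the reason for passing to $M/p$.

\begin{lemma}\label{lem:thick}
If $N$ is invertible among $K(1)$-local $R$-modules, then $N/p$ lies in the thick subcategory of $\operatorname{Mod}_R$ generated by $R$.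
\end{lemma}

\begin{proof}
Let $\mathcal{C}$ be the category of $K(1)$-local, that is $p$-complete, $R$-modules. The mapping spectrum from $R/p$ to $N'\in\mathcal{C}$ is $\Sigma^{-1}N'/p$. A direct sum in $\mathcal{C}$ is the $p$-completion of the direct sum in $\operatorname{Mod}_R$, and $(-)/p$ does not see the completion, so $R/p$ is compact in $\mathcal{C}$. It generates $\mathcal{C}$, because a $p$-complete $N'$ with $N'/p=0$ is zero. In a stable category with a compact generator, the compact objects form the thick subcategory generated by it. The autoequivalence $N\mathbin{\widehat{\otimes}}_R-$ preserves compact objects, so $N/p=N\mathbin{\widehat{\otimes}}_RR/p$ lies in the thick subcategory generated by $R/p$, which is the cofiber of $p\colon R\to R$.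
\end{proof}

\subsection{The monodromy of $\mathbf{K}(A)/p$}

\begin{lemma}\label{lem:delta}
Suppose that $u_F$ is an equivalence. Then $\bar u_F/p$ identifies $(M/p)_0$ with $k/p$, and under this identification $\delta_{M/p}$ is the map $\bigl((\lambda-1)\eta\bigr)/p\colon k/p\to E/p$.
\end{lemma}

\begin{proof}
Restrict the squares \eqref{eq:square} along $\iota\colon E\to E'$. Since $\mathrm{ev}_i\iota=\mathrm{id}$, they become squares of $E$-modules with the same top row and the same bottom row for $i=0$ and $i=1$. By Lemma~\ref{lem:square}(b),(d), all four maps are equivalences modulo $p$. With $a_i=M\otimes_R\mathrm{ev}_i$ we have $\theta_M=a_1a_0^{-1}$, so modulo $p$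
\[
\bar u_O\,\theta_M\,\bar u_O^{-1}=(\bar u_Oa_1)(\bar u_Oa_0)^{-1}=(\mathrm{ev}_1)_*\,\bar u_{O[t]}\,\bar u_{O[t]}^{-1}\,(\mathrm{ev}_0)_*^{-1}=(\mathrm{ev}_1)_*(\mathrm{ev}_0)_*^{-1}.
\]
The map $(\mathrm{ev}_1)_*(\mathrm{ev}_0)_*^{-1}$ is an $E$-linear endomorphism of $\mathbf{K}(A_O)=E$ that sends $1$ to $\lambda$ by Lemma~\ref{lem:square}(a), so it is multiplication by $\lambda$. By Lemma~\ref{lem:square}(c), $\bar u_O/p$ is the identification $(M/p)_0\otimes_kE\simeq k/p\otimes_kE=E/p$ induced by $\bar u_F/p$, and it carries $(M/p)_0\otimes\eta$ to $\eta/p$.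
\end{proof}

\begin{proposition}\label{prop:necessity}
If the K\"unneth map for $(A,A^{\mathrm{op}})$ is a $K(1)$-local equivalence, then $\lambda-1\in p\,\pi_0E$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:perm}, $M$ is invertible and $u_F$ is an equivalence. By Lemmas~\ref{lem:thick} and \ref{lem:nilpotent}, $\delta_{M/p}^{(m)}=0$ for some $m$.

Suppose $\lambda-1\notin p\,\pi_0E$. The map $\pi_0(E)/p\to\pi_0(E/p)$ is injective, so the image $x\in\pi_0(E/p)$ of $\lambda-1$ is nonzero. By Lemma~\ref{lem:kmod}(b), $p\,\pi_*(E/p)=0$, so Lemma~\ref{lem:kmod}(c) gives a $k$-linear map $r\colon E/p\to k/p$ with $r_*(x)=1$. By Lemma~\ref{lem:delta}, $r\circ\delta_{M/p}\colon k/p\to k/p$ is $k$-linear and sends $1$ to $1$. It is therefore the identity on $\pi_*(k/p)=\mathbb{F}_p[\beta^{\pm1}]$, hence an equivalence. So $\delta_{M/p}$ is a split monomorphism in the homotopy category of $k$-modules. The same holds for each $\delta_{M/p}\otimes E^{\otimes l}$ and for their composite $\delta_{M/p}^{(m)}$. A split monomorphism out of $(M/p)_0\simeq k/p\neq0$ is nonzero, a contradiction.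
\end{proof}

\section{The quotient $SL_2/\mu_q$ and the counterexample}\label{sec:sl2}

We need a smooth affine $Y$ with a line bundle $L$ such that $L^{\oplus n}$ is free for a power $n$ of $p$ and $[L]-1$ is not divisible by $p$. On $\mathbb{P}^1$ the class $y=[\mathcal{O}(1)]-1$ is not divisible by $p$ but has infinite order. Passing to the complement of the zero section in a line bundle of degree $\pm q$ imposes the relation $qy=0$, and $SL_2/\mu_q$ is an affine scheme fibered in affine lines over this complement. Let $q=p^r$ and $\Gamma=\bigoplus_{i\in\mathbb{Z}/q}\Gamma_i$ be as in the introduction.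

\begin{lemma}\label{lem:graded}
Each $\Gamma_i$ is an invertible $\Gamma_0$-module, multiplication gives isomorphisms $\Gamma_i\otimes_{\Gamma_0}\Gamma_l\cong\Gamma_{i+l}$, and $\Gamma_j^{\oplus q}\cong\Gamma_0^{\oplus q}$ for every $j$. The ring $\Gamma_0$ is a smooth integral $F$-algebra of finite type.
\end{lemma}

\begin{proof}
Since $ad-bc=1$, the elements $a,c$ generate the unit ideal, and so do $a^l,c^i$ for all integers $i,l\ge0$. Taking components of degree $0$, we find
\begin{equation}\label{eq:bezout}
a^l\alpha+c^i\alpha'=1\qquad\text{with }\alpha\in\Gamma_{-l},\ \alpha'\in\Gamma_{-i}.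
\end{equation}
Use \eqref{eq:bezout} with both exponents equal to $i$. The map $w\mapsto a^i\otimes\alpha w+c^i\otimes\alpha'w$ is inverse to the multiplication $\Gamma_i\otimes\Gamma_l\to\Gamma_{i+l}$: one composite is multiplication by $a^i\alpha+c^i\alpha'=1$, and the other sends $x\otimes x'$ to $a^i\otimes\alpha xx'+c^i\otimes\alpha'xx'=x\otimes x'$, since $\alpha x,\alpha'x\in\Gamma_0$. In particular $\Gamma_i\otimes\Gamma_{-i}\cong\Gamma_0$, so $\Gamma_i$ is invertible.

The map $\Gamma_i\oplus\Gamma_l\to\Gamma_{i+l}$, $(x,x')\mapsto a^lx+c^ix'$, is surjective, since $w=a^l(\alpha w)+c^i(\alpha'w)$ by \eqref{eq:bezout}. It splits because $\Gamma_{i+l}$ is projective. Its kernel $J$ is invertible, and determinants give $J\otimes\Gamma_{i+l}\cong\Gamma_i\otimes\Gamma_l\cong\Gamma_{i+l}$, so $J\cong\Gamma_0$. Thus $\Gamma_i\oplus\Gamma_l\cong\Gamma_0\oplus\Gamma_{i+l}$, and by iteration $\Gamma_j^{\oplus q}\cong\Gamma_0^{\oplus(q-1)}\oplus\Gamma_{qj}=\Gamma_0^{\oplus q}$.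

The polynomial $ad-(bc+1)$ is linear in $d$ with coprime coefficients, hence prime, so $\Gamma$ and $\Gamma_0$ are domains. The algebra $\Gamma_0$ is generated by $a^q,b^q,c^q,d^q$ and the monomials of degree $0$ with all exponents less than $q$. By \eqref{eq:bezout} with $i=l=q$, the elements $a^q,c^q$ generate the unit ideal of $\Gamma_0$. Solving for $d$ gives $\Gamma[a^{-1}]=F[a^{\pm1},b,c]=F[a^{\pm1},c/a,ab]$, where $c/a$ and $ab$ have degree $0$; solving for $b$ gives $\Gamma[c^{-1}]=F[c^{\pm1},a/c,cd]$. Hence $\operatorname{Spec}\Gamma_0$ is covered by the charts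
\begin{equation}\label{eq:charts}
\Gamma_0[a^{-q}]=F[a^{\pm q},\,c/a,\,ab],\qquad\Gamma_0[c^{-q}]=F[c^{\pm q},\,a/c,\,cd],
\end{equation}
which are localized polynomial rings, so $\Gamma_0$ is smooth.
\end{proof}

\begin{proposition}\label{prop:pi0}
For $O=\Gamma_0$ and $E=\mathbf{K}(O)$ there is a class $y\in\pi_0E$ with
\[
\pi_0E=\mathbb{Z}_p\oplus(\mathbb{Z}/q)\,y,\qquad y^2=0,\qquad[\Gamma_j]=1+jy .
\]
\end{proposition}

\begin{proof}
Put $z=c/a$, $v_0=a^q$ and $v_1=c^q=z^qv_0$. Let $\rho\colon T\to\mathbb{P}^1$ be the line bundle with charts $\operatorname{Spec}F[z,v_0]$ and $\operatorname{Spec}F[z^{-1},v_1]$ glued by $v_1=z^qv_0$, let $\nu\colon\mathbb{P}^1\to T$ be its zero section, and let $W=T\setminus\nu(\mathbb{P}^1)$, with charts $W_0=\operatorname{Spec}F[z,v_0^{\pm1}]$ and $W_1=\operatorname{Spec}F[z^{-1},v_1^{\pm1}]$.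

\emph{From $Y$ to $W$.} By \eqref{eq:charts}, the charts of $Y=\operatorname{Spec}\Gamma_0$ are $W_0\times\mathbb{A}^1$ with coordinate $ab$ and $W_1\times\mathbb{A}^1$ with coordinate $cd$. Their intersection is $\operatorname{Spec}F[z^{\pm1},v_0^{\pm1},ab]=(W_0\cap W_1)\times\mathbb{A}^1$, where $cd=c(1+bc)/a=z+z^2\,ab$. The projections glue to a map $Y\to W$, and Mayer--Vietoris and homotopy invariance give $K(W)\simeq K(Y)$.

\emph{Line bundles.} The sheaf $\mathcal{O}(1)$ on $\mathbb{P}^1$ has local generators $\varepsilon_0,\varepsilon_1$ with $\varepsilon_1=z\varepsilon_0$. The module $\Gamma_1$ has local generators $a$ and $c=za$ on the charts \eqref{eq:charts}, so it is the pullback of $\mathcal{O}(1)$. The ideal of the zero section of $T$ has local generators $v_0$ and $v_1=z^qv_0$, so it is $\rho^*\mathcal{O}(q)$.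

\emph{Localization.} For a vector bundle $G$ on $\mathbb{P}^1$ there is a natural exact sequence $0\to\rho^*(G(q))\to\rho^*G\to\nu_*G\to0$. By additivity, $\nu_*=\rho^*\circ(1-[\mathcal{O}(q)])$ as maps $K(\mathbb{P}^1)\to K(T)$. Let $y=[\mathcal{O}(1)]-1$. The Koszul sequence $0\to\mathcal{O}\to\mathcal{O}(1)^{\oplus2}\to\mathcal{O}(2)\to0$ gives $y^2=0$, so $1-[\mathcal{O}(q)]=1-(1+y)^q=-qy$. The map $\rho^*$ is an equivalence, by homotopy invariance on the charts, and $\mathbf{K}(\mathbb{P}^1)=k\cdot1\oplus k\cdot y$. The localization sequence for $\nu(\mathbb{P}^1)\subset T$ becomes a cofiber sequence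
\begin{equation}\label{eq:cofiber}
k\cdot1\oplus k\cdot y\xrightarrow{\ 1\mapsto-qy,\ \ y\mapsto0\ }k\cdot1\oplus k\cdot y\longrightarrow E,
\end{equation}
whose second map is the ring map induced by $Y\to\mathbb{P}^1$. Since $\pi_{-1}k=0$, the group $\pi_0E$ is the quotient of $\mathbb{Z}_p\oplus\mathbb{Z}_py$ by $q\mathbb{Z}_py$. Finally $[\Gamma_j]=[\Gamma_1]^j=(1+y)^j=1+jy$.
\end{proof}

Since $p\,\pi_0E=p\mathbb{Z}_p\oplus p(\mathbb{Z}/q)y$, we obtain
\begin{equation}\label{eq:divisible}
[\Gamma_j]-1\in p\,\pi_0E\iff p\mid j .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]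
By Lemma~\ref{lem:graded} the data exist, and by Proposition~\ref{prop:azumaya} the algebra $A_{p,1}$ is Azumaya of degree $p$ over the affine $F$-scheme $\operatorname{Spec}B_p$, on which $p$ is invertible; the classes of $A_{p,1}$ and $A_{p,1}^{\mathrm{op}}$ are $p$-torsion. By \eqref{eq:divisible} with $j=1$, we have $\lambda-1=y\notin p\,\pi_0E$. By Proposition~\ref{prop:necessity}, the K\"unneth map for $(A_{p,1},A_{p,1}^{\mathrm{op}})$ is not a $K(1)$-local equivalence.
\end{proof}

Here $(\lambda-1)^2=y^2=0$: the monodromy is as unipotent as it can be without being trivial.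

\section{The converse, by excision}\label{sec:converse}

We return to general data $(O,L,n,\varphi)$. For the converse of Proposition~\ref{prop:necessity} we need $R$ and $M$ themselves, and excision describes them as on the nodal curve. If $H$ is a flat $B$-algebra, tensoring $0\to B\to O[t]\oplus F\to O\times O\to0$ with $H$ shows that $H$ is the pullback of $H_{O[t]}\to H_{O\times O}\leftarrow H_F$, with the first map surjective. So $\mathbf{K}$ sends this square to a pullback square. We use this for $H=B,\ A,\ A^{\mathrm{op}},\ A\otimes_BA^{\mathrm{op}}$.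

\begin{lemma}\label{lem:pullback}
The $R$-modules $R$ and $M$ are the pullbacks of the cospans of $R$-modules
\[
k\xrightarrow{\ (\eta,\eta)\ }E\times E\xleftarrow{\ (\mathrm{ev}_0,\ \mathrm{ev}_1)\ }E',\qquad k\xrightarrow{\ (\eta,\eta)\ }E\times E\xleftarrow{\ (\mathrm{ev}_0,\ \lambda\,\mathrm{ev}_1)\ }E',
\]
and the projections to $k$ are $e\colon R\to k$ and the base change map $M\to\mathbf{K}(A_F)=k$.
\end{lemma}

\begin{proof}
Apply excision to $B$ and to $A$, and use $\mathbf{K}(A_{O\times O})=\mathbf{K}(A_O)\times\mathbf{K}(A_O)$. Lemma~\ref{lem:square}(a) identifies the left map $k$-linearly and the right map $E'$-linearly, hence both $R$-linearly through $e$ and $g$. A cospan is determined up to equivalence by its objects and the homotopy classes of its two maps.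
\end{proof}

\begin{proposition}\label{prop:sufficiency}
If $\lambda-1\in p\,\pi_0E$, then the K\"unneth map for $(A,A^{\mathrm{op}})$ is a $K(1)$-local equivalence.
\end{proposition}

\begin{proof}
Write $\lambda=1+p\mu$ with $\mu\in\pi_0E$.

\emph{Step 1: $u_F$ is an equivalence.} Multiplication by $\lambda$ on $E/p$ differs from the identity by $\mu\circ p$, which is $E$-linearly null by Lemma~\ref{lem:kmod}(b). So the two cospans of Lemma~\ref{lem:pullback} become equivalent modulo $p$, by an equivalence that is the identity on the three objects. This gives an $R$-linear equivalence $\Psi\colon R/p\to M/p$ whose composite with $M/p\to k/p$ is $e/p$. The map $\bar u_F/p\colon(M/p)\otimes_Rk\to k/p$ is the $k$-linear extension of $M/p\to k/p$. So $(\bar u_F/p)\circ(\Psi\otimes_Rk)$ is the $k$-linear extension of $e/p$, which is the identity of $k/p$. Hence $\bar u_F/p$ is an equivalence.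

\emph{Step 2.} By Lemma~\ref{lem:square}(d), $u_D$ is an equivalence for $D=F,\ O[t],\ O\times O$.

\emph{Step 3: gluing.} Apply the natural map $u_C$ to $C=\operatorname{Perf}(A^{\mathrm{op}}_D)$ for the four corners $D=B,\ O[t],\ F,\ O\times O$. The sources $M\mathbin{\widehat{\otimes}}_R\mathbf{K}(A_D^{\mathrm{op}})$ form a pullback square by excision for $A^{\mathrm{op}}$ and exactness of $M\mathbin{\widehat{\otimes}}_R-$. The targets $\mathbf{K}((A\otimes_BA^{\mathrm{op}})_D)$ form a pullback square by excision for $A\otimes_BA^{\mathrm{op}}$. For $D\ne B$ we have $A_D^{\mathrm{op}}\cong M_n(D)^{\mathrm{op}}\cong M_n(D)$, so $C\simeq\operatorname{Perf}(D)$ as $B$-linear categories and $u_C$ is an equivalence by Step 2. Hence $u_C$ is an equivalence for $D=B$.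
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
(i) implies (ii) by Proposition~\ref{prop:perm}(b), and (ii) implies (i) by taking $C=\operatorname{Perf}(A^{\mathrm{op}})$. The equivalence of (i) and (iii) is Propositions~\ref{prop:necessity} and \ref{prop:sufficiency}. The last assertion is \eqref{eq:divisible}.
\end{proof}

\begin{remark}
Eliminating $E'$ as in Section~\ref{sec:node}, Lemma~\ref{lem:pullback} shows that the $k$-module $M$ is the fiber of $(\lambda-1)\eta\colon k\to E$ and that $R\simeq k\oplus\Sigma^{-1}E$. For $A_{q,j}$ the first map of \eqref{eq:cofiber} is zero on homotopy modulo $p$, so $\pi_*(E/p)$ has rank $4$ over $\mathbb{F}_p[\beta^{\pm1}]$ and $\pi_*(R/p)$ has rank $5$. If $p\nmid j$, the map $k/p\to E/p$ is injective on homotopy and $\pi_*(M/p)$ has rank $3$. This count shows only that $M/p$ is not a shift of $R/p$; that $M$ is not invertible is the content of Section~\ref{sec:monodromy}.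
\end{remark}

\section{Finite \'etale covers}\label{sec:etale}

A \emph{finite \'etale cover} is a finite \'etale surjection. The idea for Theorem~\ref{thm:etale} is that such a cover is trivial over both ends of the cylinder, hence has a section over the cylinder, and a splitting module pulled back along the section trivializes $L$. We first pass from derived to classical splittings.

\begin{lemma}\label{lem:split}
Let $A'$ be an Azumaya algebra of degree $n$ on a qcqs scheme $U$. If $A'$ is split, then $A'\cong\operatorname{End}_U(P)$ for a vector bundle $P$ of rank $n$.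
\end{lemma}

\begin{proof}
Let $P'\in\operatorname{Perf}(U)$ be the image of $A'$ under a $U$-linear equivalence $\operatorname{Perf}(A')\simeq\operatorname{Perf}(U)$. Comparing endomorphism objects gives $A'^{\,\mathrm{op}}\simeq\operatorname{End}_U(P')$, so $A'\simeq\operatorname{End}_U(P)$ for the dual $P$ of $P'$. For $x\in U$, the endomorphism complex of the fiber $P\otimes\kappa(x)$ is nonzero and concentrated in degree $0$, so the fiber has cohomology in exactly one degree $d(x)$. Over the local ring at $x$, represent $P$ by a bounded complex of finite free modules whose differentials vanish modulo the maximal ideal; it has a single nonzero term. This description spreads out to a neighborhood of $x$, so $d$ is locally constant and $P$ is locally a shifted free module. Shifting $P$ on the open and closed pieces where $d$ is constant does not change $\operatorname{End}_U(P)$. The rank is $n$ because $A'$ has rank $n^2$.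
\end{proof}

\begin{proposition}\label{prop:etale}
Let $F=\mathbb{C}$. If $A$ is split by a finite \'etale cover of $X=\operatorname{Spec}B$, then $L\cong O$.
\end{proposition}

\begin{proof}
Let $U\to X$ be the cover and $A_U\cong\operatorname{End}_U(P)$ with $P$ of rank $n$, as in Lemma~\ref{lem:split}. The fiber $U_e$ of $U$ over the point $e$ is a nonempty finite set of $\mathbb{C}$-points. Let $U'\to Y\times\mathbb{A}^1$ be the pullback of $U$ along $g$. Since $\mathrm{ev}_ig=se$, the restriction of $U'$ to $t=i$ is $Y\times U_e$ for $i=0,1$.

\emph{A section.} Choose $\tau\in U_e$. The map $U'(\mathbb{C})\to Y(\mathbb{C})\times\mathbb{C}$ is a finite covering. Lift the homotopy $(w,t)\mapsto(w,ht)$, $0\le h\le1$, starting from the lift of $(w,t)\mapsto(w,0)$ given by the section $Y\times\{\tau\}$. The end of the lift is a continuous section that extends $Y\times\{\tau\}$. By the Riemann existence theorem, finite \'etale schemes over the finite type $\mathbb{C}$-scheme $Y\times\mathbb{A}^1$ are equivalent to finite coverings, so the section is algebraic. It gives a map $\psi\colon Y\times\mathbb{A}^1\to U$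 over $X$ whose restriction to $t=0$ is $Y\to\operatorname{Spec}\mathbb{C}\xrightarrow{\tau}U$. As $Y$ is connected, the restriction to $t=1$ is $Y\to\operatorname{Spec}\mathbb{C}\xrightarrow{\tau'}U$ for some $\tau'\in U_e$.

\emph{Comparing modules.} The module $\psi^*P$ over $A_{O[t]}=M_n(O[t])$ is projective of rank $n$ over $O[t]$, so by (A3) it is $V_{O[t]}\otimes N$ for an invertible $O[t]$-module $N$. Since $O$ is regular, $\operatorname{Pic}(O)=\operatorname{Pic}(O[t])$ and $N\cong\iota^*N_0$. The $M_n(\mathbb{C})$-modules $\tau^*P$ and $\tau'^*P$ have dimension $n$, so both are isomorphic to $V_F$, and both restrictions of $\psi^*P$ to $t=0,1$ are isomorphic to $V_O$ over $A_O$. With \eqref{eq:twist} this gives $V_O\otimes N_0\cong V_O$ and $V_O\otimes L\otimes N_0\cong V_O$ as $A_O$-modules. Applying $\operatorname{Hom}_{A_O}(V_O,-)$ yields $N_0\cong O\cong L\otimes N_0$, so $L\cong O$.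
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:etale}]
For $q\nmid j$ we have $[\Gamma_j]=1+jy\neq1$ by Proposition~\ref{prop:pi0}, so $\Gamma_j$ is not free, and Proposition~\ref{prop:etale} gives the first assertion. Let $X=\operatorname{Spec}B_q$. A ring map $\mathbb{Z}[1/p,\zeta_{p^\infty}]\to\mathbb{C}$ defines a section of the projection $X\times_{\operatorname{Spec}\mathbb{Z}[1/p]}\operatorname{Spec}\mathbb{Z}[1/p,\zeta_{p^\infty}]\to X$. A Galois cover splitting the pullback of $A_{q,j}$ would pull back along this section to a finite \'etale cover of $X$ splitting $A_{q,j}$. So the hypothesis of Theorem~\ref{thm:known} fails. For $p\mid j$, Theorem~\ref{thm:criterion} gives the K\"unneth property.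
\end{proof}

\section{A smooth base}\label{sec:smooth}

By Proposition~\ref{prop:perm}(c), if the K\"unneth map fails for a pullback of $\mathcal{A}$, then it fails for $\mathcal{A}$. So it suffices to pull $A_{p,1}$ back from a smooth scheme, and a parameter scheme for Azumaya algebras embedded in a free module serves this purpose. Let $\Lambda=\mathbb{Z}[1/p]$. For $m\ge p^2$ let $Z_m$ be the functor that sends a commutative $\Lambda$-algebra $D$ to the set of pairs consisting of an idempotent $\epsilon\in M_m(D)$ of rank $p^2$ and a structure of Azumaya $D$-algebra on $V=\epsilon D^m$.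

\begin{lemma}\label{lem:Zm}
The functor $Z_m$ is represented by a smooth affine $\Lambda$-scheme.
\end{lemma}

\begin{proof}
\emph{Finite presentation.} We describe $Z_m$ by finitely many coordinates and equations. The conditions on $\epsilon$ are $\epsilon^2=\epsilon$ and $\det(1+(T-1)\epsilon)=T^{p^2}$ in $D[T]$, since this determinant is $T^{\rho}$ where $\epsilon$ has rank $\rho$. A multiplication on $V$ is a linear map $\mu\colon D^m\otimes D^m\to D^m$ with $\mu=\epsilon\mu(\epsilon\otimes\epsilon)$, a unit is a vector $u\in D^m$ with $\epsilon u=u$, and the axioms are $\mu(\mu\otimes\epsilon)=\mu(\epsilon\otimes\mu)$ and $\mu(u,-)=\epsilon=\mu(-,u)$. The modules $V\otimes V$ and $\operatorname{End}(V)$ are the images of idempotents $\epsilon_1,\epsilon_2$ of free modules of rank $m^2$, and the map $V\otimes V\to\operatorname{End}(V)$, $x\otimes x'\mapsto(w\mapsto xwx')$, is given by a matrix $\Phi=\epsilon_2\Phi\epsilon_1$ whose entries are polynomials in those of $\epsilon,\mu$. It is an isomorphism if and only if there is a matrix $\Phi'$ with $\Phi'=\epsilon_1\Phi'\epsilon_2$, $\Phi'\Phi=\epsilon_1$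 and $\Phi\Phi'=\epsilon_2$, and such a $\Phi'$ is unique. So $Z_m$ is the closed subscheme of an affine space with coordinates $(\epsilon,\mu,u,\Phi')$ cut out by these equations.

\emph{Smoothness.} It suffices to lift points along a surjection $D\to D/I$ with $I^2=0$. Let $(\epsilon_0,\mathcal{A}_0)$ be a point over $D/I$. The idempotent $\epsilon_0$ lifts to an idempotent $\epsilon$, of the same rank since $\operatorname{Spec}D$ and $\operatorname{Spec}D/I$ have the same points. The algebra $\mathcal{A}_0$ corresponds to a torsor under the smooth group $PGL_p$. The obstruction to lifting it to $D$ lies in $H^2$ of a quasi-coherent sheaf on $\operatorname{Spec}D/I$, namely the twisted Lie algebra tensored with $I$, and this group vanishes on an affine scheme. Let $\widetilde{\mathcal{A}}$ be a lift. By projectivity of $\widetilde{\mathcal{A}}$, the identification $\widetilde{\mathcal{A}}/I\widetilde{\mathcal{A}}\cong\epsilon_0(D/I)^m$ lifts to a linear map $\widetilde{\mathcal{A}}\to\epsilon D^m$. It is surjective because $I$ is nilpotent, hence split, and its kernel vanishes modulo $I$, hence vanishes.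 Transporting the algebra structure gives the required point over $D$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:smooth}]
\emph{An integral model.} Let $\Gamma_\Lambda=\Lambda[a,b,c,d]/(ad-bc-1)$ with the $\mathbb{Z}/p$-grading. As in Lemma~\ref{lem:graded}, it is a domain; it has characteristic $0$, so it is torsion free and hence flat over $\Lambda$. Its direct summand $O_\Lambda=(\Gamma_\Lambda)_0$ is also flat. The first two paragraphs of the proof of Lemma~\ref{lem:graded} use only $ad-bc=1$, so $L_\Lambda=(\Gamma_\Lambda)_1$ is invertible and there is an isomorphism $\varphi_\Lambda\colon L_\Lambda\otimes O_\Lambda^p\to O_\Lambda^p$. Define $B_\Lambda$ and $A_\Lambda$ by \eqref{eq:BA} with $\Lambda$ in place of $F$ and $n=p$. The proof of Proposition~\ref{prop:azumaya} uses only Milnor patching and that $O_\Lambda$ is a domain, so $A_\Lambda$ is an Azumaya $B_\Lambda$-algebra of degree $p$.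

Let $F$ be algebraically closed of characteristic different from $p$. The exact sequences
\[
0\to B_\Lambda\to O_\Lambda[t]\oplus\Lambda\to O_\Lambda^2\to0,\qquad0\to A_\Lambda\to M_p(O_\Lambda[t])\oplus M_p(\Lambda)\to M_p(O_\Lambda)^2\to0
\]
have $\Lambda$-flat cokernels, so they stay exact after $-\otimes_\Lambda F$. Hence $B_\Lambda\otimes_\Lambda F$ and $A_\Lambda\otimes_\Lambda F$ are $B_p$ and $A_{p,1}$ over $F$, for the choice $\varphi=\varphi_\Lambda\otimes F$.

\emph{The scheme $Z$.} Choose $m$ such that $A_\Lambda$ is a direct summand of $B_\Lambda^m$. Let $Z=Z_m$, with its tautological algebra $\mathcal{A}$ of degree $p$. The summand defines a map $\operatorname{Spec}B_\Lambda\to Z$ that pulls $\mathcal{A}$ back to $A_\Lambda$.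

\emph{Conclusion.} Let $S$ be a nonempty qcqs $\Lambda$-scheme and $\operatorname{Spec}F\to S$ a geometric point; the characteristic of $F$ is not $p$. Suppose that the K\"unneth map for $(\mathcal{A}_S,\mathcal{A}_S^{\mathrm{op}})$ is a $K(1)$-local equivalence. Proposition~\ref{prop:perm}(c), applied to $\operatorname{Spec}(B_\Lambda\otimes_\Lambda F)\to Z_F\to Z_S$, gives the same for $(A_{p,1},A_{p,1}^{\mathrm{op}})$ over $F$. This contradicts Theorem~\ref{thm:counter}, which holds for every choice of $\varphi$.
\end{proof}

By (A4) the class of $\mathcal{A}_S$ is $p$-torsion, so each pair $(\mathcal{A}_S,\mathcal{A}_S^{\mathrm{op}})$ over $Z_S$ also answers the Question in the negative.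

\begin{thebibliography}{9}

\bibitem{Ramzi}
Maxime Ramzi, \emph{$K(1)$-local $K$-theory of Azumaya algebras}, arXiv:2509.01516 (2025).

\bibitem{Weibel}
Weibel, \emph{Homotopy algebraic $K$-theory}, 1989.

\end{thebibliography}
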